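# Holomorphic isometric submersions between Teichmüller spaces

## 1. Forgetful maps, and two maps that change the genus

Which holomorphic maps between Teichmüller spaces carry unit balls of tangent vectors onto unit balls? The first guess is: only those that fill in some punctures of the surface, followed or preceded by a change of marking. In particular such a map should never change the genus. We make this guess precise, test it, watch it fail twice, and then repair it. The repaired version is true and will be proved in full.

Let $S_{g,n}$ be the surface of genus $g$ with $n$ punctures, labeled $1,\dots,n$. A point of the Teichmüller space $\mathcal T_{g,n}$ is a Riemann surface $X$ with an orientation preserving homeomorphism (a marking) $\psi:S_{g,n}\to X$, up to isotopy and biholomorphism. We write $X$ for such a point, $\widehat X$ for the compactification of the surface, and $P\subset\widehat X$ for its set of punctures. The space $\mathcal T_{g,n}$ carries a natural complex structure and the Teichmüller metric, which is a Finsler metric.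

**Definition (isometric submersion).** A $C^1$ map between Finsler manifolds is an isometric submersion if its derivative at every point maps the unit ball of the tangent space onto the unit ball of the target tangent space.

For example, if $\mathbb C^2$ has the norm $\max(|v_1|,|v_2|)$, then $(v_1,v_2)\mapsto v_1$ is an isometric submersion onto $\mathbb C$.

**Definition (the three kinds of maps).**

1. A forgetful map $\mathcal T_{g,n}\to\mathcal T_{g,m}$, $m<n$, is induced by filling in $n-m$ punctures. For $I\subset\{1,\dots,n\}$ let $\pi_I$ be the map that keeps the punctures in $I$ (the identity if all are kept). The filled surface is identified with $S_{g,|I|}$ by a fixed homeomorphism; another choice changes $\pi_I$ by a mapping class. We write $X_I$ for $X$ with the punctures outside $I$ filled.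
2. A mapping class of $S_{g,n}$ acts on $\mathcal T_{g,n}$ by change of marking. Mapping classes preserve orientation and may permute punctures. They form a countable group $\mathrm{Mod}_{g,n}$.
3. $H_2:\mathcal T_{2,0}\cong\mathcal T_{0,6}$ sends $X$ to $X/\iota$, where $\iota$ is the hyperelliptic involution, punctured at the $6$ critical values. $H_1:\mathcal T_{1,2}\cong\mathcal T_{0,5}$ sends $(E;p,q)$ to $E/(x\mapsto p+q-x)$, punctured at the $4$ critical values and at the image of $\{p,q\}$. Both are biholomorphic.

If two points $[\psi_1:S\to Y_1]$ and $[\psi_2:S\to Y_2]$ of $\mathcal T_{k,m}$ have biholomorphic underlying punctured surfaces, say via $c:Y_1\to Y_2$, then $\psi_2^{-1}\circ c\circ\psi_1$ is a mapping class carrying one point to the other. So they lie in one $\mathrm{Mod}_{k,m}$-orbit.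

To test the guess we need the metric in computable form. The following are textbook facts.

* If $2g-2+n>0$, then $\mathcal T_{g,n}$ is connected, of complex dimension $3g-3+n$, and biholomorphic to a bounded domain (Bers).
* The cotangent space at $X$ is $Q(X)=H^0(\widehat X,K^2(P))$, the quadratic differentials that are holomorphic on $X$ with at most simple poles at $P$. A tangent vector is represented by a Beltrami differential $\mu$, and $q\in Q(X)$ evaluates on it as $\int_X\mu q$. The norm on $Q(X)$ dual to the Teichmüller metric is $\|q\|=\int_X|q|$, up to a universal constant that plays no role for us.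
* The maps $\pi_I$ are holomorphic, and mapping classes act by biholomorphic isometries.

We also use the order of a pullback again and again. If $f(x)=y$ with local degree $e$, so that $w=z^e$ in suitable coordinates, then $dw^2=e^2z^{2(e-1)}dz^2$ gives
$$\mathrm{ord}_x(f^*q)=e\,\mathrm{ord}_y(q)+2(e-1). \tag{1}$$
For example $dw^2/w$ pulls back under $w=z^2$ to $4\,dz^2$: the simple pole disappears.

Isometric submersions are best seen on cotangent spaces.

**Lemma 1.** Let $\ell:V\to W$ be a complex linear map between finite-dimensional complex normed spaces. Then $\ell$ maps the unit ball onto the unit ball if and only if the adjoint $\ell^*:W^*\to V^*$ is isometric for the dual norms.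

*Proof.* Let $B_V,B_W$ be the unit balls. If $\ell(B_V)=B_W$, then $\|\ell^*\lambda\|=\sup_{v\in B_V}|\lambda(\ell v)|=\sup_{w\in B_W}|\lambda(w)|=\|\lambda\|$. Conversely, let $\ell^*$ be isometric and let $K=\ell(\overline{B_V})$, a compact, convex, balanced set. Then $\sup_K|\lambda|=\|\ell^*\lambda\|=\|\lambda\|=\sup_{\overline{B_W}}|\lambda|$ for every $\lambda$. By Hahn–Banach a closed convex balanced set equals $\{w:|\lambda(w)|\le\sup|\lambda|\text{ for all }\lambda\}$, so $K=\overline{B_W}$. The statement for open balls follows, since the open ball is the union of the sets $r\overline{B}$ with $0<r<1$. $\square$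

**Test 1: $\mathcal T_{0,6}\to\mathcal T_{0,5}$.** Let $X=\mathbb P^1\setminus\{a_1,\dots,a_6\}$ with all $a_i$ finite. Counting orders at $\infty$, where $dz^2$ has order $-4$, gives
$$Q(X)=\Big\{\frac{(\alpha+\beta z+\gamma z^2)\,dz^2}{\prod_{i\le6}(z-a_i)}\Big\},\qquad Q(X_{\{1,\dots,5\}})=\Big\{\frac{(\alpha+\beta z)\,dz^2}{\prod_{i\le5}(z-a_i)}\Big\}.$$
The second space sits inside the first, with the same integral $\int|q|$. This inclusion is the coderivative of the forgetful map (Lemma 2 below), so by Lemma 1 the forgetful map is an isometric submersion. The guess survives.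

**Test 2: $\mathcal T_{2,0}\to\mathcal T_{0,6}$.** Let $X$ be $y^2=\prod_{i\le6}(x-a_i)$. The holomorphic $1$-forms are spanned by $dx/y$ and $x\,dx/y$, and their products span the $3$-dimensional space $Q(X)=\{(\alpha+\beta x+\gamma x^2)dx^2/y^2\}$. This is exactly $f^*Q(\mathbb P^1\setminus\{a_i\})$, where $f(x,y)=x$. Since $f$ has degree $2$, $\int_X|f^*q|=2\int|q|$, and $\tfrac12f^*$ is an isometry from one cotangent space onto the other. The map $H_2$ is therefore an isometry that drops the genus from $2$ to $0$. The first guess is false.

**Test 3: $\mathcal T_{1,2}\to\mathcal T_{0,5}$.** Write $E$ as $y^2=\prod_{i\le4}(x-a_i)$ so that $p,q$ are the two points over $x=a_5$. Then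
$$\tfrac12f^*\frac{(\alpha+\beta x)dx^2}{\prod_{i\le5}(x-a_i)}=\frac{(\alpha+\beta x)dx^2}{2y^2(x-a_5)}$$
has at most simple poles at $p,q$ and no others. These differentials fill the $2$-dimensional space $Q(E\setminus\{p,q\})$. Again we have an isometry, and the genus drops from $1$ to $0$.

The following lemma records what the tests show.

**Lemma 2.** The coderivative of $\pi_I$ at $X$ is the inclusion $Q(X_I)\subset Q(X)$, when $2g-2+|I|>0$. The coderivative of $H_i$ at $X$ is $\tfrac12f^*$, where $f$ is the quotient map in the definition of $H_i$. All these maps, and all mapping classes, are holomorphic isometric submersions.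

*Proof.* The derivative of $\pi_I$ sends the class of $\mu$ on $X$ to the class of the same $\mu$ on $X_I$, and $\int_{X_I}\mu q=\int_X\mu q$ for $q\in Q(X_I)$. This gives the inclusion, which preserves norms.

For $H_i$ let $Y=H_i(X)$. Deform $Y$ by a Beltrami differential $\mu$ through a quasiconformal $h:Y\to Y_\mu$. If $X$ is given the structure defined by $f^*\mu$, then $h\circ f$ becomes a holomorphic degree $2$ map to $\widehat{Y_\mu}$, again the quotient map in the definition of $H_i$. (For $i=1$, the points $p,q$ still form a fiber. A degree $2$ map with fiber $p+q$ on a genus $1$ surface is given by the complete linear system $|p+q|$, because $h^0(\mathcal O(p+q))=2$; so it is the quotient by $x\mapsto p+q-x$.) Hence near $Y$ the inverse of $H_i$ is $[\mu]\mapsto[f^*\mu]$. By (1), $f^*$ maps $Q(Y)$ into $Q(X)$: a simple pole at a critical value has pullback of order $2\cdot(-1)+2=0$, and for $i=1$ the two points over the fifth puncture are unramified and are punctures of $X$. The map $f^*$ is injective and the dimensions agree ($3=3$, resp. $2=2$), so $f^*Q(Y)=Q(X)$. Since $\int_Xf^*\mu\,f^*q=2\int_Y\mu q$, the coderivative of $H_i^{-1}$ sends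 $f^*q$ to $2q$. So that of $H_i$ is $\tfrac12f^*$, and $\|\tfrac12f^*q\|=\tfrac12\cdot2\|q\|$. Lemma 1 finishes the proof. $\square$

Allowing the two exceptional isomorphisms gives a repaired guess, which is the conjecture of Dmitri Gekhtman and Mark Greenfield, "Isometric submersions of Teichmüller spaces are forgetful", arXiv:1901.02586 (2019). It is true.

**Theorem 1 (the conjecture).** Every holomorphic isometric submersion between finite-dimensional Teichmüller spaces of dimension $\ge2$ is a composition of forgetful maps, mapping classes, and the isomorphisms $\mathcal T_{2,0}\cong\mathcal T_{0,6}$, $\mathcal T_{1,2}\cong\mathcal T_{0,5}$ (or their inverses).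

Two known results stand next to this. Royden: every biholomorphism of $\mathcal T_{g,0}$, $g\ge2$, comes from a mapping class. Earle and Kra: this extends to the spaces $\mathcal T_{g,n}$ of dimension at least $2$, where, except in a few low-complexity cases, holomorphic isometries between them are induced by identifications of the surfaces. It is also known that, for $2k+m\ge5$ and $k\ge1$, a holomorphic isometric submersion $\mathcal T_{g,n}\to\mathcal T_{k,m}$ has $g=k$, $n\ge m$ and is forgetful up to pre-composition by a mapping class. The proof below uses none of these.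

## 2. The list of model maps and the local theorem

A target of dimension at least $2$ satisfies $2k+m\ge5$, or is $\mathcal T_{1,2}$ or $\mathcal T_{2,0}$: for $k=0$ we need $m\ge5$, for $k=1$ we need $m\ge2$, and for $k\ge2$ only $(2,0)$ has $2k+m<5$. For $2k+m\ge5$ let $\mathcal G(g,n;k,m)$ be the following finite list of maps $\mathcal T_{g,n}\to\mathcal T_{k,m}$.

* (I) $g=k,\ n\ge m$: $\ \pi_I$ with $|I|=m$.
* (II$_6$) $(k,m)=(0,6),\ g=2$: $\ H_2\circ\pi_\emptyset$.
* (II$_5$) $(k,m)=(0,5),\ g=2$: $\ \pi_J\circ H_2\circ\pi_\emptyset$ with $J\subset\{1,\dots,6\}$, $|J|=5$.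
* (III) $(k,m)=(0,5),\ g=1,\ n\ge2$: $\ H_1\circ\pi_I$ with $|I|=2$.

In all other cases $\mathcal G=\emptyset$.

**Theorem 2.** Let $2k+m\ge5$, let $D\subset\mathcal T_{g,n}$ be nonempty, open and connected, and let $F:D\to\mathcal T_{k,m}$ be holomorphic. Suppose the set $E$ of $X\in D$ at which $dF_X$ maps the unit ball onto the unit ball is not of measure zero. Then $F=\varphi\circ G|_D$ for some $\varphi\in\mathrm{Mod}_{k,m}$ and $G\in\mathcal G(g,n;k,m)$. Here $G$ is unique, and $\varphi$ is unique as a transformation of $\mathcal T_{k,m}$. Conversely, every such $\varphi\circ G$ is a holomorphic isometric submersion on all of $\mathcal T_{g,n}$.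

*Theorem 2 implies Theorem 1.* Let $F:\mathcal T_{g,n}\to\mathcal T_{k,m}$ be as in Theorem 1. If $2k+m\ge5$, apply Theorem 2 with $D=E=\mathcal T_{g,n}$. If $(k,m)=(2,0)$ or $(1,2)$, apply it to $H_2\circ F$ or $H_1\circ F$, which is a holomorphic isometric submersion into $\mathcal T_{0,6}$ or $\mathcal T_{0,5}$; then $F=H_i^{-1}\circ\varphi\circ G$. Every $G$ is visibly a composition of maps of the three kinds. $\square$

In Theorem 2, $dF_X$ is surjective for $X\in E\neq\emptyset$ and $\dim\mathcal T_{k,m}\ge2$. So $\dim\mathcal T_{g,n}\ge2$, and hence $2g-2+n>0$.

Why single out $2k+m\ge5$? The line bundle $L=K^2(y_1+\dots+y_m)$ on a surface of genus $k$ has degree $4k-4+m$. This is at least $2k+1$ exactly when $2k+m\ge5$, and a line bundle of degree at least $2k+1$ is very ample. So ratios of elements of $Q(Y)$ embed $\widehat Y$ in a projective space. For $\mathcal T_{0,5}$ this is visible in Test 1: the ratio of the two basis elements is the coordinate $z$ itself. For $\mathcal T_{2,0}$ the ratios are $1:x:x^2$, which only see the quotient $X/\iota$. For $\mathcal T_{1,2}$ they are $1:x$, and again only the quotient is visible. For $\mathcal T_{0,4}$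 there is a single basis element and no ratio at all.

## 3. Pullbacks by branched covers: one point is not enough

A sensible first approach is to fix one point $X$, put $Y=F(X)$, and study the coderivative $F_X^*:Q(Y)\to Q(X)$. It is complex linear since $F$ is holomorphic, and isometric by Lemma 1. One hopes that it must be induced by a biholomorphism $\widehat X\to\widehat Y$, up to the exceptional quotients of Tests 2 and 3.

This hope stops at the following point. Let $f:\widehat X\to\widehat Y$ be any holomorphic map of degree $d$ such that every unramified point over a puncture of $Y$ is a puncture of $X$. By (1), a simple pole at a puncture pulls back to order at least $e-2$, which is negative only if $e=1$. So $f^*$ maps $Q(Y)$ into $Q(X)$, and $\int_X|f^*q|=d\int_Y|q|$. Hence $\tfrac1df^*$ is a complex linear isometric embedding. Here are two examples.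

* Let $Y$ have genus $3$ without punctures, and let $X\to Y$ be an unramified double cover, so $X$ has genus $5$. Then $\tfrac12f^*$ is an isometric embedding.
* Let $X$ be hyperelliptic of genus $3$ and let $Y$ be $\mathbb P^1$ punctured at the eight critical values. Then $\tfrac12f^*$ is an isometric embedding of the $5$-dimensional $Q(Y)$ into the $6$-dimensional $Q(X)$.

At such a single point $X$ nothing in the linear algebra excludes $f$. But these $X$ are rare. In the first example they depend on the $6$ moduli of $Y$, while $\dim\mathcal T_{5,0}=12$. In the second they depend on $5$ moduli, while $\dim\mathcal T_{3,0}=6$. We are free to let $X$ vary, since the hypothesis holds on a set $E$ of positive measure.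

Let us test by hand whether this is enough in a borderline case, $\mathcal T_{1,4}\to\mathcal T_{0,6}$, of dimensions $4$ and $3$. For $X=(E;p_1,\dots,p_4)$ take the double quotient $f$ by $x\mapsto p_1+p_2-x$. Four punctures of $Y$ can be its critical values and a fifth the image of $\{p_1,p_2\}$. Over the sixth puncture both preimages are unramified, so for $f^*$ to land in $Q(X)$ both must be punctures, hence equal to $p_3,p_4$. This forces $p_3+p_4=p_1+p_2$ in the group law, one condition, which a generic $X$ violates. (Taking $f(p_3)$ as the sixth puncture for generic $X$ does not help: some $f^*q$ then has a pole at $p_1+p_2-p_3$, which is no puncture.) Similarly, for $\mathcal T_{2,n}\to\mathcal T_{0,7}$ and the hyperelliptic quotient, a seventh puncture would need two punctures of $X$ exchanged by $\iota$, again a condition of positive codimension.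

This suggests a plan:

1. show that *every* isometric embedding $Q(Y)\to Q(X)$ is $c\,f^*$ for a branched cover $f$;
2. show that almost all $X$ admit only those $f$ for which "moduli of $f$" $\ge\dim\mathcal T_{g,n}$;
3. solve the resulting inequality;
4. pass from almost every point to a global formula.

## 4. Measures determined by $L^1$ norms of affine functions

To extract a map $f$ from equality of norms we use a uniqueness statement for measures, the case $p=1$ of a theorem of Rudin. Write $z\cdot w=\sum z_jw_j$.

**Lemma 3.** Let $\alpha,\beta$ be finite positive Borel measures on $\mathbb C^N$ with finite first moments, and suppose $\int|z_0+z\cdot w|\,d\alpha(w)=\int|z_0+z\cdot w|\,d\beta(w)$ for all $z_0\in\mathbb C$, $z\in\mathbb C^N$. Then $\alpha=\beta$.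

*Proof.*

**Step 1.** *This step reduces to one complex variable.* Fix $z$, let $\alpha_z,\beta_z$ be the pushforwards of $\alpha,\beta$ under $w\mapsto-z\cdot w$, and put $\sigma=\alpha_z-\beta_z$. This is a finite signed measure on $\mathbb C=\mathbb R^2$ with finite first moment. The hypothesis with $z_0=x$ reads
$$\int|x-c|\,d\sigma(c)=0\qquad\text{for all }x\in\mathbb C. \tag{2}$$

**Step 2.** *This step computes the Fourier transform of $|x|$ on $\mathbb R^2$ away from $0$, so that (2) can be inverted.* We use $\hat u(\xi)=\int u(x)e^{-ix\cdot\xi}dx$. From $1/|x|=\pi^{-1/2}\int_0^\infty t^{-1/2}e^{-t|x|^2}dt$, and since $e^{-t|x|^2}$ has transform $\frac{\pi}{t}e^{-|\xi|^2/4t}$, the transform of $1/|x|$ is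
$$\pi^{1/2}\int_0^\infty t^{-3/2}e^{-|\xi|^2/4t}\,dt=\pi^{1/2}\int_0^\infty s^{-1/2}e^{-|\xi|^2s/4}\,ds=\pi^{1/2}\cdot\pi^{1/2}\cdot\frac{2}{|\xi|}=\frac{2\pi}{|\xi|}.$$
In polar coordinates $\Delta r=r''+r'/r=1/r$, and this holds as distributions on $\mathbb R^2$. Thus $-|\xi|^2\,\widehat{|x|}=2\pi/|\xi|$, and the tempered distribution $|x|$ has transform $-2\pi|\xi|^{-3}$ on $\xi\ne0$.

**Step 3.** *This step shows $\sigma=0$.* Let $\eta\in C_c^\infty(\mathbb R^2\setminus0)$, and let $\psi,\phi$ be the Schwartz functions with $\hat\psi=\eta$ and $\hat\phi=-|\xi|^3\eta/2\pi$. The support of $\hat\phi$ avoids $0$, so $|\cdot|*\phi$ has transform $-2\pi|\xi|^{-3}\hat\phi=\eta$, that is, $|\cdot|*\phi=\psi$. The first moments are finite and $\phi$ is Schwartz, so Fubini and (2) give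
$$\int\psi\,d\sigma=\int\phi(x)\Big(\int|x-c|\,d\sigma(c)\Big)dx=0 .$$
By Fourier inversion the left side is $(2\pi)^{-2}\int\eta(\xi)\hat\sigma(-\xi)\,d\xi$. As $\eta$ was arbitrary, the continuous function $\hat\sigma$ vanishes off $0$, hence everywhere, and $\sigma=0$.

**Step 4.** *This step returns to $\mathbb C^N$.* We now know $\alpha_z=\beta_z$ for every $z$. Hence $\int e^{i\,\mathrm{Re}(z\cdot w)}d\alpha(w)=\int e^{-i\,\mathrm{Re}\,c}\,d\alpha_z(c)$ equals the same expression for $\beta$. Every real linear functional on $\mathbb C^N$ has the form $\mathrm{Re}(z\cdot w)$, so $\alpha$ and $\beta$ have the same characteristic function, and $\alpha=\beta$. $\square$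

## 5. Every isometric embedding of $Q(Y)$ is a pullback

**Lemma 4.** Let $Y$ be of type $(k,m)$ with $2k+m\ge5$ and punctures $y_1,\dots,y_m$, let $X$ be of type $(g,n)$, and let $T:Q(Y)\to Q(X)$ be a complex linear isometric embedding. Then there are a nonconstant holomorphic map $f:\widehat X\to\widehat Y$, of some degree $d$, and a constant $c$ with $|c|=1/d$, such that $T(q)=c\,f^*q$ for all $q$. Moreover, every point $x$ over a puncture of $Y$ at which $f$ is unramified is a puncture of $X$.

*Proof.*

**Step 1.** *This step translates the isometry into an equality of measures.* By Section 2, $L=K^2(y_1+\dots+y_m)$ is very ample. Let $q_0,\dots,q_N$ be a basis of $Q(Y)=H^0(L)$, and let $\theta=[q_0:\dots:q_N]:\widehat Y\to\mathbb P^N$ be the resulting embedding. Put $\phi_j=T(q_j)$. These are linearly independent because $T$ is injective, so $\phi_0\not\equiv0$. Let $\Theta=[\phi_0:\dots:\phi_N]:\widehat X\to\mathbb P^N$. It is holomorphic everywhere: near each point write the $\phi_j$ in a local coordinate and divide by the common power of the coordinate. For all $(z_0,\dots,z_N)\in\mathbb C^{N+1}$,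
$$\int_Y\Big|z_0+\sum_{j\ge1}z_j\tfrac{q_j}{q_0}\Big||q_0|=\Big\|\sum z_jq_j\Big\|=\Big\|\sum z_j\phi_j\Big\|=\int_X\Big|z_0+\sum_{j\ge1}z_j\tfrac{\phi_j}{\phi_0}\Big||\phi_0| .$$
The zeros of $q_0$ and $\phi_0$ and the punctures are null sets. So the pushforwards $\theta_*|q_0|$ and $\Theta_*|\phi_0|$ are measures carried by the chart $\mathbb C^N\subset\mathbb P^N$ with coordinates $w_j=Z_j/Z_0$. They are finite, of masses $\|q_0\|$ and $\|\phi_0\|$. Their first moments are bounded by sums of the numbers $\|q_j\|$, resp. $\|\phi_j\|$, because $\int|q_j/q_0||q_0|=\|q_j\|$, and likewise on $X$. By Lemma 3,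
$$\theta_*|q_0|=\Theta_*|\phi_0| . \tag{3}$$

**Step 2.** *This step produces $f$.* The measures $|q_0|$ and $|\phi_0|$ charge every nonempty open set of the compact surfaces $\widehat Y$ and $\widehat X$. For a continuous map from a compact space, the closed support of the pushforward of such a measure is the whole image: the image is closed, and a neighborhood of an image point has nonempty open preimage. So (3) gives $\theta(\widehat Y)=\Theta(\widehat X)$. Since $\theta$ is an embedding, $f:=\theta^{-1}\circ\Theta:\widehat X\to\widehat Y$ is holomorphic and surjective. Let $d$ be its degree. From $\Theta=\theta\circ f$ and (3), $\theta$ being injective,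
$$\phi_j/\phi_0=f^*(q_j/q_0),\qquad f_*|\phi_0|=|q_0| . \tag{4}$$

**Step 3.** *This step shows that $\phi_0$ is a constant times $f^*q_0$.* Let $h=\phi_0/f^*q_0$, a meromorphic function on $\widehat X$, not identically $0$. Take a small disc in $\widehat Y$ that avoids the punctures, the zeros of $q_0$, the critical values of $f$, and the images of the zeros and poles of $h$. Over it $f$ has $d$ holomorphic inverse branches $s_1,\dots,s_d$. Put $h_i=h\circ s_i$, a zero-free holomorphic function. Since $s_i^*\phi_0=h_i\,s_i^*f^*q_0=h_iq_0$, the second part of (4) says $\sum_i|h_i|\,|q_0|=|q_0|$ as measures, and so $\sum_i|h_i|\equiv1$ by continuity. Now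
$$\Delta|h_i|=4\,\partial_z\partial_{\bar z}\big(h_i^{1/2}\,\overline{h_i^{1/2}}\big)=|h_i'|^2/|h_i|\ge0,$$
and these sum to $\Delta1=0$, so every $h_i'$ vanishes. Thus $h$ is constant on a nonempty open set, hence equal to a constant $c$ on the connected surface $\widehat X$, and $d|c|=1$. By (4), $\phi_j=f^*(q_j/q_0)\,\phi_0=c\,f^*q_j$ for all $j$, so $T=c\,f^*$.

**Step 4.** *This step proves the last sentence of the lemma.* A very ample bundle is base point free, so for each $y_i$ some $q\in Q(Y)$ has a simple pole at $y_i$. If $f(x)=y_i$ with local degree $1$, then by (1) $T(q)=c\,f^*q$ has a simple pole at $x$. Elements of $Q(X)$ have poles only at $P$, so $x\in P$. $\square$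

We now return to $F:D\to\mathcal T_{k,m}$ of Theorem 2. For each $X\in E$ put $Y=F(X)$, with punctures $y_1,\dots,y_m$. The coderivative $F_X^*:Q(Y)\to Q(X)$ is complex linear and isometric, so Lemma 4 yields a map $f=f_X:\widehat X\to\widehat Y$ of some degree $d$. Put
$$A_X=\{y_1,\dots,y_m\}\cup\{\text{critical values of }f\}\cup f(P),\qquad b(X)=|A_X|\ge m .$$

## 6. Counting moduli of branched covers

The surface $X$ with its punctures is determined, up to discrete data, by $\widehat Y$ and the finite set $A_X$: these determine an unbranched cover of $\widehat Y\setminus A_X$, and then one fills punctures. So $X$ should depend on at most $3k-3+b(X)$ parameters.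

**Lemma 5.** The set $\mathcal N$ of $X\in E$ with $3k-3+b(X)<3g-3+n$ has measure zero.

*Proof.*

**Step 1.** *This step fixes countably many topological models.* For each $b\ge m$ fix a Riemann surface $V_b=\Sigma_k\setminus A_b$, with $\Sigma_k$ compact of genus $k$ and $|A_b|=b$. Since $2k+m\ge5$, it is hyperbolic, and $\dim\mathcal T(V_b)=3k-3+b$. For each $d$ there are finitely many isomorphism classes of connected degree $d$ covers of $V_b$, because $\pi_1(V_b)$ is finitely generated. Fix representatives $p:W\to V_b$, with the complex structure on $W$ pulled back from $V_b$.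

**Step 2.** *This step constructs a holomorphic lifting map $\mathcal T(V_b)\to\mathcal T(W)$.* Given a quasiconformal homeomorphism $h:V_b\to V'$, let $W'$ be the surface $W$ with the complex structure pulled back from $V'$ by $h\circ p$, and let $\alpha:W\to W'$ be the identity on underlying sets. We send $[h]$ to $[\alpha]$.

This is well defined. Suppose $h_0:V_b\to V_0'$ and $h_1:V_b\to V_1'$ represent the same point, so that for some conformal $c:V_0'\to V_1'$ the map $c\circ h_0$ is isotopic to $h_1$. Then $h_1^{-1}\circ c\circ h_0$ is isotopic to the identity of $V_b$. Lift this isotopy to $W$, ending at the identity. Its other end is a homeomorphism $\kappa:W\to W$, isotopic to the identity, with $h_1\circ p\circ\kappa=c\circ h_0\circ p$. This equation says that $\kappa$ is conformal from $W_0'$ to $W_1'$, so the two lifts represent the same point of $\mathcal T(W)$.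

In terms of Beltrami coefficients the map is $\mu\mapsto p^*\mu$, the restriction of a bounded complex linear map $L^\infty(V_b)\to L^\infty(W)$. The projection from Beltrami coefficients to Teichmüller space is holomorphic and has local holomorphic sections. Hence the lifting map is holomorphic.

**Step 3.** *This step lists the candidate parametrizations.* For a set $R$ of punctures of $W$, let $W_R$ be $W$ with the punctures outside $R$ filled. For each $R$ such that $W_R$ has type $(g,n)$, and each isotopy class of orientation preserving homeomorphisms $S_{g,n}\to W_R$, we get a holomorphic map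
$$\Phi:\ \mathcal T(V_b)\to\mathcal T(W)\to\mathcal T(W_R)\cong\mathcal T_{g,n}$$
by lifting, forgetting, and changing the marking. There are countably many $\Phi$ over all $b,d,p,R$ and isotopy classes, since mapping class groups are countable.

**Step 4.** *This step shows that every $X\in E$ lies in the image of some $\Phi$ with $b=b(X)$.* Let $\psi:S_{g,n}\to X$ be the marking, and choose an orientation preserving quasiconformal homeomorphism $h:\Sigma_k\to\widehat Y$ with $h(A_b)=A_X$. Since $A_X$ contains the critical values of $f$, the map $h^{-1}\circ f:\widehat X\setminus f^{-1}(A_X)\to V_b$ is a connected covering of degree $d$. So there are a representative $p:W\to V_b$ and a homeomorphism $\alpha:W\to\widehat X\setminus f^{-1}(A_X)$ with $f\circ\alpha=h\circ p$. Both $f$ and $p$ are locally conformal there, so $\alpha$ is quasiconformal and its Beltrami coefficient is the pullback by $p$ of that of $h$. Hence the lift of $[h]\in\mathcal T(V_b)$ is $[\alpha]\in\mathcal T(W)$.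

Since $f(P)\subset A_X$, we have $P\subset f^{-1}(A_X)$. Let $R$ be the set of punctures of $W$ that correspond to $P$ under $\alpha$. Then $\alpha$ extends over the other punctures to a homeomorphism $\alpha:W_R\to X$, and the image of $[\alpha]$ in $\mathcal T(W_R)$ is the class of this extension. Take the isotopy class of $\alpha^{-1}\circ\psi:S_{g,n}\to W_R$. With this choice $\Phi([h])=[\alpha\circ\alpha^{-1}\circ\psi]=[\psi]$, which is the point $X$.

**Step 5.** *This step concludes.* By Step 4, $\mathcal N$ lies in the union of the images of those $\Phi$ with $3k-3+b<3g-3+n$. This is a countable union of images of holomorphic maps from second countable manifolds of dimension less than $\dim\mathcal T_{g,n}$, and such images have measure zero. $\square$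

## 7. Riemann–Hurwitz against the count

Ramification over the $y_i$ costs genus, by Riemann–Hurwitz. Lack of ramification over the $y_i$ uses up punctures of $X$, by Lemma 4. Both reduce $b(X)$, and $b(X)$ must be large. The balance leaves three cases.

**Lemma 6.** Let $X\in E\setminus\mathcal N$. Then one of the following holds.

1. $d=1$, $g=k$, and $f$ is a biholomorphism $\widehat X\to\widehat Y$ such that each $f^{-1}(y_i)$ is a puncture of $X$.
2. $d=2$, $k=0$, $g=2$, $m\in\{5,6\}$, and all $y_i$ are critical values of $f$.
3. $d=2$, $k=0$, $g=1$, $m=5$; four of the $y_i$ are the critical values of $f$, and the fifth has two preimages, both punctures of $X$.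

*Proof.*

**Step 1.** *This step bounds $b(X)$.* Let $e_x$ be the local degree of $f$ at $x$. Let $u_i$ be the number of unramified preimages of $y_i$, let $r_i=\sum_{f(x)=y_i}(e_x-1)$, and put $U=\sum u_i$, $\rho=\sum r_i$. The ramified preimages of $y_i$ have local degrees summing to $d-u_i$, and $e-1\ge e/2$ for $e\ge2$. So $r_i\ge(d-u_i)/2$, and
$$\rho\ge(md-U)/2. \tag{5}$$
Riemann–Hurwitz gives $\sum_x(e_x-1)=2g-2-2d(k-1)$. Therefore
$$\rho\le2g-2-2d(k-1), \tag{6}$$
and there are at most $2g-2-2d(k-1)-\rho$ critical values outside $\{y_i\}$. By Lemma 4 the $U$ unramified points over the $y_i$ are punctures of $X$, and their images lie in $\{y_i\}$. So at most $n-U$ points of $f(P)$ lie outside $\{y_i\}$. Together,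
$$b(X)\le m+\big(2g-2-2d(k-1)-\rho\big)+(n-U).$$

**Step 2.** *This step turns $X\notin\mathcal N$ into one inequality in $d,k,m,U$.* Since $X\notin\mathcal N$, $3g+n\le3k+b(X)$. Inserting the bound and canceling $n$ and $2g$,
$$g\le3k+m-2-2d(k-1)-\rho-U. \tag{7}$$
By (6), $2g\ge2+2d(k-1)+\rho$. Combining this with twice (7),
$$2+2d(k-1)+\rho\le6k+2m-4-4d(k-1)-2\rho-2U,$$
that is, $6(d-1)(k-1)+3\rho+2U\le2m$. By (5), $3\rho\ge\tfrac32(md-U)$. Inserting this and doubling gives
$$12(d-1)(k-1)+m(3d-4)+U\le0. \tag{8}$$

**Step 3.** *This step disposes of everything except double covers of the sphere.* If $d=1$, then $f$ is biholomorphic, so $g=k$, and each $f^{-1}(y_i)$ is unramified, hence a puncture by Lemma 4. This is case 1. Now let $d\ge2$, so $3d-4>0$. If $k\ge2$, the first term of (8) is positive and the others are nonnegative, which is impossible. If $k=1$, then $m\ge3$ and $m(3d-4)>0$, which is impossible. If $k=0$, then $m\ge5$, and (8) gives $5(3d-4)\le12(d-1)$, i.e. $3d\le8$. So $d=2$.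

**Step 4.** *This step treats $d=2$, $k=0$.* Let $t$ be the number of $y_i$ that are not critical values. Each of them has two unramified preimages, and each other $y_i$ has one preimage, with local degree $2$. So $U=2t$ and $\rho=m-t$. Then (7) reads $g\le m-2+4-(m-t)-2t=2-t$, and (6) reads $m-t\le2g+2$. Hence
$$5\le m\le2g+2+t\le6-t .$$

* If $t=0$, then $5\le2g+2$ and $g\le2$ force $g=2$, and $m\in\{5,6\}$. This is case 2.
* If $t=1$, then $m=5$, $g\le1$ and $5\le2g+3$ force $g=1$. Four of the $y_i$ are critical values, and $f$ has exactly $2g+2=4$ critical values. The two preimages of the fifth are punctures by Lemma 4. This is case 3.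
* If $t\ge2$, then $6-t\le4<5$, which is impossible. $\square$

As a check, take $\mathcal T_{1,4}\to\mathcal T_{0,6}$ from Section 3 on the hypersurface $p_1+p_2=p_3+p_4$. There $b(X)=6$, so $3k-3+b(X)=3<4=3g-3+n$. These $X$ lie in the null set allowed by Lemma 5, as we found by hand.

## 8. From almost every point to one formula

We now prove Theorem 2.

**Existence, Step 1.** *This step shows that for $X\in E\setminus\mathcal N$ the surface $Y=F(X)$ is biholomorphic, as a punctured surface, to the one underlying $G(X)$ for some $G\in\mathcal G(g,n;k,m)$.* Use Lemma 6.

* Case 1. The map $f$ identifies $X_I$ with $Y$, where $I$ is the set of labels of the $m$ punctures $f^{-1}(y_i)$. Take $G=\pi_I$.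
* Case 2. A degree $2$ map from a genus $2$ surface to $\mathbb P^1$ is the hyperelliptic quotient, up to Möbius maps. So $\{y_i\}$ is a subset of $5$ or $6$ of its six critical values. Take $G=\pi_J\circ H_2\circ\pi_\emptyset$ for the corresponding $J$, or $G=H_2\circ\pi_\emptyset$.
* Case 3. Let $p,q$ be the two punctures over the noncritical $y_i$. The degree $2$ map $f$ has the fiber $p+q$, and $h^0(\mathcal O(p+q))=2$ on a genus $1$ surface. So $f$ is given by the complete linear system $|p+q|$: it is the quotient by $x\mapsto p+q-x$. Hence $Y$ is the surface underlying $H_1(\pi_I(X))$, where $I$ labels $p,q$. Take $G=H_1\circ\pi_I$.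

By Section 1, biholomorphic surfaces give points in one orbit, so $F(X)=\varphi(G(X))$ for some $\varphi\in\mathrm{Mod}_{k,m}$.

**Existence, Step 2.** *This step makes $\varphi$ and $G$ independent of $X$.* By Step 1,
$$E\setminus\mathcal N\subset\bigcup_{\varphi,G}Z_{\varphi,G},\qquad Z_{\varphi,G}=\{X\in D:F(X)=\varphi(G(X))\},$$
a countable union, as $\mathrm{Mod}_{k,m}$ is countable and $\mathcal G$ is finite. Realize $\mathcal T_{k,m}$ as a bounded domain in some $\mathbb C^M$. Then $Z_{\varphi,G}$ is the zero set in the connected manifold $D$ of the holomorphic vector function $F-\varphi\circ G$, so it is all of $D$ or has measure zero. If all $Z_{\varphi,G}$ had measure zero, or if $\mathcal G$ were empty, then $E\subset\mathcal N\cup\bigcup Z_{\varphi,G}$ would have measure zero by Lemma 5, contrary to hypothesis. So $F=\varphi\circ G$ on $D$ for some $\varphi$ and $G$.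

**Converse.** *This step shows that every map on the list is an isometric submersion.* Mapping classes, $H_1$, $H_2$ and the maps $\pi_I$ are holomorphic isometric submersions by Lemma 2, and compositions of isometric submersions are isometric submersions. So every $\varphi\circ G$ is one, on all of $\mathcal T_{g,n}$.

**Uniqueness.** *This step recovers $G$, then $\varphi$, from $F$.* The triple $(g;k,m)$ determines which of (I), (II$_6$), (II$_5$), (III) applies: the first has $g=k$, and the others have $k=0<g$ and differ in $m$ or $g$. It remains to recover the index set. Fix $X\in D$ and let $V\subset Q(X)$ be the image of the coderivative of $F=\varphi\circ G$ at $X$. Since $\varphi$ is biholomorphic, $V$ is also the image of the coderivative of $G$, which Lemma 2 computes.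

* (I): $V=Q(X_I)$. Write $x_i$ for the puncture with label $i$. The bundle $K^2(\sum_{i\in I}x_i)$ is base point free, so $I$ is exactly the set of labels of punctures at which some element of $V$ has a pole.
* (II$_5$): $V=f^*Q(\mathbb P^1\setminus\{y_j\}_{j\in J})$, where $f$ is the hyperelliptic quotient and $y_1,\dots,y_6$ are its critical values, labeled by $H_2$. Let $w_j$ be the Weierstrass point over $y_j$, where $e=2$. By (1), if $q$ has a simple pole at $y_j$ then $\mathrm{ord}_{w_j}f^*q=0$, and if $q$ is regular at $y_j$ then $\mathrm{ord}_{w_j}f^*q\ge2$. For $j\in J$ some $q$ has a pole at $y_j$ by base point freeness; for $j\notin J$ none does. So $J=\{j:\text{not all elements of }V\text{ vanish at }w_j\}$.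
* (III): $V=f^*Q(G(X))$, where $f$ is the quotient by $x\mapsto p+q-x$. Over the four critical values the orders are at least $e-2=0$. Over the fifth puncture $f$ is unramified and some $q$ has a simple pole. So the elements of $V$ have poles exactly at the two punctures labeled by $I$.
* (II$_6$): there is only one $G$.

So $G$ is determined by $F$. As $G$ is a submersion, it is an open map, and $\varphi$ is determined on the nonempty open set $G(D)$. By the identity theorem it is determined as a transformation of the connected manifold $\mathcal T_{k,m}$. This proves Theorem 2, and with it Theorem 1: the conjecture holds. $\blacksquare$
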